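
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{claim}[theorem]{Claim}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The long Menger game and the cardinality of Hausdorff spaces}


\begin{abstract}
Aurichi and Bella proved that a regular space with points $G_\delta$ has cardinality at most $2^{\aleph_0}$ if Bob has a winning strategy in the Menger game of length $\omega_1$, and the question was posed whether ``regular'' can be weakened to ``Hausdorff''. We show that this cannot be decided in ZFC. For every Hausdorff space $X$ on which Bob has a winning strategy we prove $L(X)\le\omega_1$ and $|X|\le 2^{L(X)\psi(X)}$. If $X$ has points $G_\delta$, this gives $|X|\le 2^{\omega_1}$, and $|X|\le2^{\aleph_0}$ when $2^{\omega_1}=2^{\omega}$ or when $X$ is Lindel\"of. Under CH we construct a space of cardinality $2^{\omega_1}>2^{\aleph_0}$ with points $G_\delta$, whose points are separated by clopen sets and on which Bob wins. A counterexample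 also exists whenever there is a tree of height and cardinality $\omega_1$ with more than $2^{\aleph_0}$ cofinal branches. It follows that if $2^{\omega}<\aleph_{\omega_1}$, then the Hausdorff version holds exactly when $2^{\omega}=2^{\omega_1}$.
\end{abstract}

\section{Introduction}

Let $\mathcal O$ be the family of all open covers of a topological space $X$. The \emph{long Menger game} $\mathsf G^{\omega_1}_{\mathrm{fin}}(\mathcal O,\mathcal O)$ on $X$ is played by Alice and Bob in innings indexed by the ordinals $\alpha<\omega_1$. At inning $\alpha$ Alice chooses an open cover $\mathcal C_\alpha\in\mathcal O$, and Bob answers with a finite subfamily $\mathcal F_\alpha\subseteq\mathcal C_\alpha$, possibly empty. (If empty answers are not allowed, Bob adds an arbitrary member.) Bob wins the play if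
\[
\bigcup_{\alpha<\omega_1}\bigcup\mathcal F_\alpha=X ;
\]
otherwise Alice wins. The usual Menger game $\mathsf G_{\mathrm{fin}}(\mathcal O,\mathcal O)$ is the same game with $\omega$ innings. A space has \emph{points $G_\delta$} if every singleton is an intersection of countably many open sets. We work in ZFC and write $\mathfrak c=2^{\aleph_0}$.

A winning strategy for Bob is a strong covering property. If Alice plays the same cover at every inning, Bob's answers form a subcover of size at most $\omega_1$. Here are two simple ways for Bob to win. If $X$ is a union of $\omega_1$ compact sets, he covers one of them at each inning. If $X$ has a countable base, he picks an uncovered point at each inning, together with a member of Alice's cover that contains it; the union of his choices cannot grow strictly $\omega_1$ times, so $X$ is covered at some countable stage. If $X$ is moreover Hausdorff with points $G_\delta$, then $|X|\le\mathfrak c$ in both cases: a second countable $T_1$ space has at most $\mathfrak c$ points, and so has a compact Hausdorff space with points $G_\delta$ (we prove this in Section~\ref{sec:upper}), hence also a union of $\omega_1$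 of them. For regular spaces the same bound holds in general.

\begin{theorem}[Aurichi--Bella \cite{AB}]\label{thm:AB}
If $X$ is a regular space with points $G_\delta$ and Bob has a winning strategy in $\mathsf G^{\omega_1}_{\mathrm{fin}}(\mathcal O,\mathcal O)$ on $X$, then $|X|\le 2^{\aleph_0}$.
\end{theorem}

For $T_1$ spaces the theorem fails: for every $\kappa$ below the first measurable cardinal there is a $T_1$ space with points $G_\delta$ and of cardinality at least $\kappa$ on which Bob has a winning strategy even in the short game $\mathsf G_{\mathrm{fin}}(\mathcal O,\mathcal O)$. The Hausdorff case lies in between, and the question whether Theorem~\ref{thm:AB} holds there comes from \cite{AB}. We write $(\ast)$ for the statement in question: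
\begin{quote}
$(\ast)$\quad Every Hausdorff space with points $G_\delta$ on which Bob has a winning strategy in $\mathsf G^{\omega_1}_{\mathrm{fin}}(\mathcal O,\mathcal O)$ has cardinality at most $2^{\aleph_0}$.
\end{quote}

Let $L(X)$ be the \emph{Lindel\"of degree}, the least infinite cardinal $\kappa$ such that every open cover has a subcover of size at most $\kappa$. Let $\psi(X)$ be the \emph{pseudocharacter}, the least infinite cardinal $\kappa$ such that every singleton is an intersection of at most $\kappa$ open sets. So $X$ has points $G_\delta$ if and only if $\psi(X)=\omega$.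

\begin{theorem}\label{thm:A}
Let $X$ be a Hausdorff space on which Bob has a winning strategy in $\mathsf G^{\omega_1}_{\mathrm{fin}}(\mathcal O,\mathcal O)$. Then $L(X)\le\omega_1$ and $|X|\le 2^{L(X)\psi(X)}$. Consequently:
\begin{enumerate}
\item[(i)] if $X$ has points $G_\delta$, then $|X|\le 2^{\omega_1}$;
\item[(ii)] if $X$ has points $G_\delta$ and is Lindel\"of, in particular if $X$ has points $G_\delta$ and Bob has a winning strategy in the Menger game of some countable length, then $|X|\le 2^{\aleph_0}$;
\item[(iii)] if $2^{\omega_1}=2^{\omega}$, then $(\ast)$ holds.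
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:B}
Assume CH. There is a space $X$ with points $G_\delta$ in which any two points are separated by a clopen set (so $X$ is Hausdorff, and even functionally Hausdorff and Urysohn), with $|X|=2^{\omega_1}>2^{\aleph_0}$, on which Bob has a winning strategy in $\mathsf G^{\omega_1}_{\mathrm{fin}}(\mathcal O,\mathcal O)$. So $(\ast)$ fails, and the bound in Theorem~\ref{thm:A}(i) is attained.
\end{theorem}

CH is consistent (G\"odel), and so is $2^{\omega_1}=2^{\omega}$: add $\aleph_2$ Cohen reals to a model of GCH, or assume MA$+\neg$CH. Hence $(\ast)$ is independent of ZFC. Beyond CH we have the following.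

\begin{theorem}\label{thm:C}
If there is a tree of height $\omega_1$ and cardinality $\omega_1$ with more than $\mathfrak c$ cofinal branches, then $(\ast)$ fails.
\end{theorem}

\begin{corollary}\label{cor:D}
If $2^{\omega}<\aleph_{\omega_1}$, then $(\ast)$ holds if and only if $2^{\omega}=2^{\omega_1}$.
\end{corollary}

We do not settle $(\ast)$ in models where $\aleph_{\omega_1}\le\mathfrak c<2^{\omega_1}$ and no tree as in Theorem~\ref{thm:C} exists. Under CH the tree $2^{<\omega_1}$ satisfies the hypothesis of Theorem~\ref{thm:C}, so that theorem also refutes $(\ast)$ under CH. The space of Theorem~\ref{thm:B} is simpler, however, and its points are separated by clopen sets.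

\medskip
\noindent\textbf{How the counterexamples work.} As noted above, compact subspaces and second countable subspaces of a Hausdorff space with points $G_\delta$ have at most $\mathfrak c$ points, so a counterexample cannot be a union of $\omega_1$ of them. It can, however, be a union of $\omega_1$ small pieces and one large piece $K$ such that every open cover \emph{of the whole space} has a finite subfamily covering $K$, although $K$ itself is far from compact. Regularity excludes this (Remark~\ref{rem:regular}). In Section~\ref{sec:spread} we show how such a $K$ can have points $G_\delta$: each point of a large tree-like space is replaced by a Cantor set, over which its neighborhoods are spread out. Sections~\ref{sec:CH} and~\ref{sec:trees} add the small pieces, in two different ways.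

\section{The upper bound}\label{sec:upper}

\subsection{Preparations}

\begin{lemma}\label{lem:closedpsi}
Let $X$ be Hausdorff and $\kappa=L(X)\psi(X)$. For every $x\in X$ there are open sets $N^x_a\ni x$ $(a\in[\kappa]^{<\omega})$ with
\[
N^x_\emptyset=X,\qquad N^x_{a\cup b}=N^x_a\cap N^x_b,\qquad \bigcap_a\overline{N^x_a}=\{x\}.
\]
\end{lemma}

\begin{proof}
Let $\{x\}=\bigcap_{\xi<\kappa}U_\xi$ with $U_\xi$ open. Fix $\xi$. For $p\notin U_\xi$ choose disjoint open sets $G_p\ni p$ and $W_p\ni x$; then $\overline{W_p}\cap G_p=\emptyset$. At most $\kappa$ of the sets $G_p$ cover the closed set $X\setminus U_\xi$. The intersection of the closures of the corresponding sets $W_p$ is contained in $U_\xi$. Collecting these $W_p$ over all $\xi$, and adding $X$, we obtain at most $\kappa$ open neighborhoods of $x$, listed as $\{W^\eta:\eta<\kappa\}$, with $\bigcap_{\eta}\overline{W^\eta}=\{x\}$. Put $N^x_a=\bigcap_{\eta\in a}W^\eta$, with $N^x_\emptyset=X$.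
\end{proof}

We use elementary submodels in the usual way. For an infinite cardinal $\kappa$ and a large regular $\theta$, let $H(\theta)$ be the family of sets of hereditary cardinality less than $\theta$. For any given object in $H(\theta)$ there is $M\prec H(\theta)$ containing it with $\kappa\subseteq M$, $\kappa\in M$, $|M|=2^\kappa$ and $M^\kappa\subseteq M$; it is the union of an increasing chain of length $\kappa^+$ of elementary submodels of size $2^\kappa$, each containing all $\kappa$-sequences from the earlier ones. We use the following facts.
\begin{itemize}
\item[(E1)] An object definable in $H(\theta)$ from elements of $M$ belongs to $M$.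
\item[(E2)] If $A\in M$ and some element of $A$ has a property expressible in $H(\theta)$ with parameters from $M$, then some element of $A\cap M$ has it. Consequently, if $A,W\in M$ and $A\cap M\subseteq W$, then $A\subseteq W$.
\item[(E3)] Every subset of $M$ of size at most $\kappa$ belongs to $M$. In particular $\omega_1\subseteq M$ (by induction, since each countable ordinal is a countable subset of $M$), every sequence of countable length of elements of $M$ is in $M$, and so is every family $(P_a)_{a\in[\kappa]^{<\omega}}$ of elements of $M$, because $[\kappa]^{<\omega}\subseteq M$.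
\end{itemize}

\subsection{The compact case}

Suppose first that $X$ is compact Hausdorff, and let $\kappa=\psi(X)$; this is $L(X)\psi(X)$, since $L(X)=\omega$. We show $|X|\le2^\kappa$ by an argument that serves as a model for the general one. Fix sets $N^x_a$ as in Lemma~\ref{lem:closedpsi}, and let $M$ be as above, containing $X$, its topology and the map $x\mapsto(N^x_a)_a$.

\emph{The sets $N^x_a$ form a neighborhood base at $x$}: if $O\ni x$ is open, then the closed sets $\overline{N^x_a}\setminus O$ have empty intersection and are directed downward, so one of them is empty.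

\emph{$X\cap M$ is closed}: let $x\in\overline{X\cap M}$ and pick $e_a\in X\cap M\cap N^x_a$. The net $(e_a)_a$, indexed by $[\kappa]^{<\omega}$ ordered by inclusion, belongs to $M$ by (E3) and converges to $x$. Limits are unique, so $x$ is definable from the net and the topology, and $x\in M$.

\emph{$X\subseteq M$}: if $q\in X\setminus M$, choose for each $e\in X\cap M$ some $a_e$ with $q\notin N^e_{a_e}$. Finitely many of these sets cover the compact set $X\cap M$; their union $W$ belongs to $M$, so $X\subseteq W$ by (E2), contradicting $q\notin W$.

\medskip
In general the sets $N^x_a$ need not form a base, and finite subcovers are not available. The strategy gives a substitute for both. Given $q\notin M$, there is a position $s\in M$ after which Bob's answer covers $q$ whenever Alice plays a cover from $M$. The unions of Bob's possible answers at $s$ generate a family $\mathfrak D$ of open sets. \emph{Modulo $\mathfrak D$}, that is, after intersecting with a member of $\mathfrak D$, the sets $N^x_a$ do form a base, and the closed set $E$ of cluster points of $\mathfrak D$ behaves like a compact set. We run the compact argument on $E$, and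 then use that $q$ lies in every member of $\mathfrak D\cap M$.

\subsection{Proof of Theorem~\ref{thm:A}}

Let $\sigma$ be Bob's winning strategy. Since Bob's earlier answers are determined by $\sigma$, a \emph{position} is a sequence $s\in\mathcal O^{<\omega_1}$ of covers already played by Alice, and Bob answers her next cover $\mathcal C$ with a finite $\sigma(s,\mathcal C)\subseteq\mathcal C$. Put $B(s,\mathcal C)=\bigcup\sigma(s,\mathcal C)$. That $\sigma$ wins means
\begin{equation}\label{eq:win}
\bigcup_{\alpha<\omega_1}B\bigl((\mathcal C_\xi)_{\xi<\alpha},\mathcal C_\alpha\bigr)=X\qquad\text{for all }(\mathcal C_\alpha)_{\alpha<\omega_1}\in\mathcal O^{\omega_1}.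
\end{equation}
With all $\mathcal C_\alpha$ equal, \eqref{eq:win} gives $L(X)\le\omega_1$.

Let $\kappa=L(X)\psi(X)$, fix sets $N^x_a$ as in Lemma~\ref{lem:closedpsi}, and let $M$ be as above, containing $X$, its topology, $\sigma$ and the map $x\mapsto(N^x_a)_a$. We show $X\subseteq M$, which gives $|X|\le2^\kappa$. Suppose, toward a contradiction, that $q\in X\setminus M$.

\begin{claim}\label{cl:0}
There is a position $s\in M$ with $q\in B(s,\mathcal C)$ for all $\mathcal C\in\mathcal O\cap M$.
\end{claim}
\begin{proof}
Otherwise we choose recursively, for $\alpha<\omega_1$, covers $\mathcal C_\alpha\in\mathcal O\cap M$ with $q\notin B((\mathcal C_\xi)_{\xi<\alpha},\mathcal C_\alpha)$; this is possible because the position $(\mathcal C_\xi)_{\xi<\alpha}$ is in $M$ by (E3). In this play $q$ is never covered, contradicting \eqref{eq:win}.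
\end{proof}

Fix this $s$. Let $\mathfrak D$ be the family of all sets $B(s,\mathcal C_1)\cap\dots\cap B(s,\mathcal C_m)$ with $m\ge1$ and $\mathcal C_1,\dots,\mathcal C_m\in\mathcal O$, and let
\[
E=\bigcap\{\overline D:D\in\mathfrak D\}.
\]
Then $\mathfrak D$ is closed under finite intersections, $E$ is closed, and $\mathfrak D,E\in M$ by (E1). By (E2), a set $D\in\mathfrak D\cap M$ is given by covers $\mathcal C_1,\dots,\mathcal C_m\in M$, so
\begin{equation}\label{eq:qD}
q\in D\quad\text{for all }D\in\mathfrak D\cap M.
\end{equation}

\begin{claim}[$E$ is compact modulo $\mathfrak D$]\label{cl:1}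
If a family $\mathcal U$ of open sets covers $E$, then $D\subseteq\bigcup\mathcal U'$ for some finite $\mathcal U'\subseteq\mathcal U$ and some $D\in\mathfrak D$.
\end{claim}
\begin{proof}
For $p\notin E$ choose an open $O_p\ni p$ and $D_p\in\mathfrak D$ with $O_p\cap D_p=\emptyset$. Then $\mathcal C=\mathcal U\cup\{O_p:p\notin E\}$ is an open cover of $X$, and $B(s,\mathcal C)\subseteq\bigcup\mathcal U'\cup O_{p_1}\cup\dots\cup O_{p_m}$ for some finite $\mathcal U'\subseteq\mathcal U$ and some $p_1,\dots,p_m\notin E$. Put $D=B(s,\mathcal C)\cap D_{p_1}\cap\dots\cap D_{p_m}$.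
\end{proof}

\begin{claim}[The $N^x_a$ form a base modulo $\mathfrak D$]\label{cl:2}
For $x\in X$ and open $O\ni x$ there are $a\in[\kappa]^{<\omega}$ and $D\in\mathfrak D$ with $N^x_a\cap D\subseteq O$.
\end{claim}
\begin{proof}
Since $\bigcap_a\overline{N^x_a}=\{x\}\subseteq O$, the family $\mathcal C=\{O\}\cup\{X\setminus\overline{N^x_a}:a\in[\kappa]^{<\omega}\}$ is an open cover. So $B(s,\mathcal C)\subseteq O\cup\bigcup_{i\le m}(X\setminus\overline{N^x_{a_i}})$ for some $a_1,\dots,a_m$. Put $a=\bigcup_ia_i$ and $D=B(s,\mathcal C)$. As $N^x_a\subseteq N^x_{a_i}$ for each $i$, we get $N^x_a\cap D\subseteq O$.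
\end{proof}

\begin{claim}\label{cl:3}
$E\cap M$ is closed in $X$.
\end{claim}
\begin{proof}
Let $x\in\overline{E\cap M}$. Then $x\in E$, and we must show $x\in M$. For $a\in[\kappa]^{<\omega}$ pick $e_a\in E\cap M\cap N^x_a$. Since the sets $N^x_a$ form a base at $x$ only modulo $\mathfrak D$, the points $e_a$ need not converge to $x$. So we record neighborhoods of them as well. By Claim~\ref{cl:2}, applied to the point $e_a$ and the open set $N^x_a$, there are a set $P_a$ of the form $N^{e_a}_b$ and $D_a\in\mathfrak D$ with $P_a\cap D_a\subseteq N^x_a$. Since $e_a,b\in M$, also $P_a\in M$, and $(P_a)_a\in M$ by (E3). The point $x$ has the following property: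
\begin{itemize}
\item[$(\Phi)$] for every open $O\ni x$ there is $a_0$ such that for all $a\supseteq a_0$ some $D\in\mathfrak D$ satisfies $P_a\cap D\subseteq O$.
\end{itemize}
Indeed, by Claim~\ref{cl:2}, $N^x_{a_0}\cap D_0\subseteq O$ for some $a_0$ and some $D_0\in\mathfrak D$. If $a\supseteq a_0$, then $P_a\cap D_a\cap D_0\subseteq N^x_a\cap D_0\subseteq N^x_{a_0}\cap D_0\subseteq O$.

No other point $x'$ satisfies $(\Phi)$ for the same $(P_a)_a$. Otherwise take disjoint open $O\ni x$ and $O'\ni x'$, and let $a$ contain the two finite sets that $(\Phi)$ provides for $O$ and $O'$. There are $D,D'\in\mathfrak D$ with $P_a\cap D\subseteq O$ and $P_a\cap D'\subseteq O'$, so $P_a\cap D\cap D'=\emptyset$. But $P_a$ is a neighborhood of $e_a\in E\subseteq\overline{D\cap D'}$, a contradiction. So $x$ is the unique point with $(\Phi)$, hence definable from $(P_a)_a$, $\mathfrak D$ and $X$ with its topology, and $x\in M$ by (E1).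
\end{proof}

\begin{claim}\label{cl:4}
$E\subseteq M$.
\end{claim}
\begin{proof}
Suppose $r\in E\setminus M$. For $e\in E\cap M$ choose $a_e$ with $r\notin N^e_{a_e}$. As $E\cap M$ is closed and $L(X)\le\kappa$, there is $A\subseteq E\cap M$ with $|A|\le\kappa$ and $E\cap M\subseteq W:=\bigcup_{e\in A}N^e_{a_e}$. By (E3) the family $\{(e,a_e):e\in A\}$ is in $M$, hence $W\in M$. By (E2), $E\subseteq W$, so $r\in W$, a contradiction.
\end{proof}

We can now finish. For $e\in E\subseteq M$ choose $a_e$ with $q\notin N^e_{a_e}$; then $N^e_{a_e}\in M$. By Claim~\ref{cl:1} there are a finite $F\subseteq E$ and $D\in\mathfrak D$ with $D\subseteq W:=\bigcup_{e\in F}N^e_{a_e}$. Since $W\in M$, by (E2) there is such a $D$ in $M$. By \eqref{eq:qD}, $q\in D\subseteq W$, contradicting the choice of the $a_e$. So $X\subseteq M$ and $|X|\le2^\kappa$.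

If $X$ has points $G_\delta$, then $\kappa=L(X)\le\omega_1$. This gives (i), hence (iii), and (ii) for Lindel\"of $X$. If Bob wins the Menger game of some countable length, then playing a constant cover shows that $X$ is Lindel\"of. Bob also wins the long game, by following his strategy in its first innings and answering arbitrarily afterward. This completes the proof of Theorem~\ref{thm:A}.\qed

\medskip
The Hausdorff property was used twice: for the closures in Lemma~\ref{lem:closedpsi}, and for the uniqueness of $x$ in Claim~\ref{cl:3}.

\section{Spreading neighborhoods over a Cantor set}\label{sec:spread}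

\subsection{Sets that are compact in a larger space}

\begin{definition}
A subset $A$ of a space $X$ is \emph{compact in $X$} if every open cover of $X$ has a finite subfamily covering $A$.
\end{definition}

Every compact subspace of $X$ is compact in $X$. The converse fails (Section~\ref{sec:CH} gives an example), and the difference is what our constructions exploit.

\begin{lemma}\label{lem:bob}
Suppose that $X=\bigcup_{i<\omega_1}X_i$, where each $X_i$ is compact in $X$ or is second countable as a subspace. Then Bob has a winning strategy in $\mathsf G^{\omega_1}_{\mathrm{fin}}(\mathcal O,\mathcal O)$ on $X$.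
\end{lemma}
\begin{proof}
Partition $\omega_1$ into uncountable sets $\Lambda_i$ $(i<\omega_1)$. Let $\alpha\in\Lambda_i$. If $X_i$ is compact in $X$, then at inning $\alpha$ Bob covers $X_i$. Otherwise he checks whether his earlier choices cover $X_i$. If they do not, he picks an uncovered point $p_\alpha\in X_i$ and one member of $\mathcal C_\alpha$ that contains it.

Suppose that some $X_i$ is not covered in the end. Then $X_i$ is not compact in $X$, so it is second countable, and $p_\alpha$ is defined for all $\alpha\in\Lambda_i$. For $\alpha\in\Lambda_i$ let $W_\alpha$ be the set of points of $X_i$ covered before inning $\alpha$. The sets $W_\alpha$ are open in $X_i$ and increase with $\alpha$, and $p_\alpha\notin W_\alpha$, while $p_\alpha\in W_{\alpha'}$ for all larger $\alpha'\in\Lambda_i$. Fix a countable base of $X_i$. For $\alpha\in\Lambda_i$ let $\alpha'$ be the next element of $\Lambda_i$ and choose a basic set $G_\alpha$ with $p_\alpha\in G_\alpha\subseteq W_{\alpha'}$. If $\beta>\alpha$ in $\Lambda_i$, then $G_\alpha\subseteq W_\beta$, whereas $p_\beta\in G_\beta\setminus W_\beta$. So the $G_\alpha$ are uncountably many distinct basic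 sets, a contradiction.
\end{proof}

\begin{remark}\label{rem:regular}
In a regular space nothing is gained: if $A$ is compact in a regular space $X$, then $\overline A$ is compact. To see this, let a family $\mathcal U$ of open sets cover $\overline A$. The open sets whose closure lies in a member of $\mathcal U$, together with $X\setminus\overline A$, cover $X$. So $A\subseteq V_1\cup\dots\cup V_n$ with each $\overline{V_k}$ contained in a member of $\mathcal U$, and these $n$ members cover $\overline A$. If $X$ is moreover Hausdorff with points $G_\delta$, then $|A|\le\mathfrak c$ by the compact case in Section~\ref{sec:upper}.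
\end{remark}

\subsection{One column}

We want a set $K$ that is compact in $X$ and larger than $\mathfrak c$, while points are $G_\delta$. The obstacle shows up at once when $\omega_1$ isolated points $d_\xi$ $(\xi<\omega_1)$ are to converge to something. If they converge to a single point $\infty$ with neighborhoods $\{\infty\}\cup\{d_\xi:\xi\ge\delta\}$, where $\delta<\omega_1$, then countable intersections of neighborhoods of $\infty$ are neighborhoods, and $\infty$ is not $G_\delta$. The remedy is to let them converge to a compact set rather than to a point.

Throughout, $Z=2^\omega$ is the Cantor set and $g:\omega_1\to Z$ is a fixed injection.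

\begin{example}
On $Z\cup\{d_\xi:\xi<\omega_1\}$ let each $d_\xi$ be isolated, and let $z\in Z$ have the neighborhoods
\[
V\cup\{d_\xi:\xi\ge\delta,\ g(\xi)\in V\}\qquad(\delta<\omega_1,\ z\in V\subseteq Z\text{ open}).
\]
The point $d_\xi$ is ``seen'' by the column $Z$ near $g(\xi)$ only. The space is Hausdorff: disjoint $V,V'$ separate two points of $Z$, and $\delta>\xi$ separates $z$ from $d_\xi$. Points are $G_\delta$: given $z$, choose $\delta$ with $g(\xi)\ne z$ for all $\xi\ge\delta$, and let $V$ run through a countable base at $z$; the intersection is $\{z\}$, since a point $d_\xi$ in it would have $\xi\ge\delta$ and $g(\xi)=z$. Nevertheless finitely many of these neighborhoods, with the sets $V$ covering the compact space $Z$, contain $Z$ and all $d_\xi$ beyond some $\delta$. Toward open covers, the column behaves like the single point $\infty$.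
\end{example}

\subsection{The space of columns over a family of branches}

We now perform this construction at all branches of a tree simultaneously. A branch $y'$ is near $y$ when it leaves $y$ late, and it is seen by the column of $y$ near $g(\xi)$, where $\xi$ is the place at which they split.

Let $S$ be a set of functions whose domains are nonzero limit ordinals $\le\omega_1$, and write $\ell(x)$ for the domain of $x\in S$. Let
\[
Y=\{x\in S:\ell(x)=\omega_1\},\qquad K=Y\times Z,\qquad X(S)=S\times Z.
\]
Two functions $x,w$ defined on ordinals are \emph{incompatible} if $x(\xi)\ne w(\xi)$ for some $\xi$ in both domains; the least such $\xi$ is denoted by $\Delta(x,w)$. For $x\in S$ and $y\in Y$, either $x\subseteq y$ or $x,y$ are incompatible. We shall often use: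
\begin{equation}\label{eq:Delta}
\text{if }\xi=\Delta(x,w)\text{ and }y\text{ agrees with }w\text{ on }\xi+1,\text{ then }\Delta(x,y)=\xi .
\end{equation}
For $x\in S$, $\delta<\ell(x)$ and $V\subseteq Z$ open, put
\[
N(x,\delta,V)=(\{x\}\times V)\cup\{(y,z)\in K:\ x\not\subseteq y,\ \Delta(x,y)\ge\delta,\ g(\Delta(x,y))\in V\}.
\]
For $x\in Y$ this catches the branches $y\ne x$ that leave $x$ at a place $\xi\ge\delta$ with $g(\xi)\in V$. For shorter $x$ it catches the branches that leave $x$ at such a place $\xi$ \emph{before the end of $x$}; branches through $x$ are not near $x$. For a function $s$ with domain $\alpha+1<\omega_1$ let $[s]=\{(x,z)\in X(S):s\subseteq x\}$.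

\begin{lemma}\label{lem:XS}
\begin{enumerate}
\item[(a)] The sets $N(x,\delta,V)$ form a base of a topology on $X(S)$. Those with $z\in V$ form a neighborhood base at $(x,z)$.
\item[(b)] If $s$ is a function with domain $\alpha+1<\omega_1$, then $[s]$ is clopen.
\item[(c)] Any two points of $X(S)$ are separated by a clopen set.
\item[(d)] The points of $X(S)$ are $G_\delta$.
\item[(e)] Let $x\in S$ and let $\mathcal C$ be a family of open sets covering $\{x\}\times Z$. There are $\delta<\ell(x)$ and a finite subfamily of $\mathcal C$ covering $\{x\}\times Z$ and all $(y,z)\in K$ with $x\not\subseteq y$ and $\Delta(x,y)\ge\delta$.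
\end{enumerate}
\end{lemma}

\begin{proof}
(a) First,
\[
N(x,\delta,V)\cap N(x,\delta',V')=N(x,\max(\delta,\delta'),V\cap V').
\]
Second, if $(y,z)\in N(x,\delta,V)$ with $y\ne x$ and $\xi=\Delta(x,y)$, then $N(y,\xi+1,Z)\subseteq N(x,\delta,V)$: every $y'$ with $(y',z')$ in the left-hand set agrees with $y$ on $\xi+1$, so $\Delta(x,y')=\xi$ by \eqref{eq:Delta}. Consequently, if $(w,z)$ lies in a set $N(x,\delta,V)$, then this set contains a set $N(w,\delta',V')$ with $z\in V'$: the set itself if $w=x$, and $N(w,\Delta(x,w)+1,Z)$ otherwise. Both statements of (a) follow.

(b) Let $(x,z)\in X(S)$. If $s\subseteq x$, then $\ell(x)>\alpha+1$, since $\ell(x)$ is a limit, and $N(x,\alpha+1,Z)\subseteq[s]$. If $x$ and $s$ are incompatible and $\xi=\Delta(x,s)$, then $N(x,\xi+1,Z)\cap[s]=\emptyset$, because the first coordinates of all points of $N(x,\xi+1,Z)$ agree with $x$ at $\xi$. The remaining case is $x\subsetneq s$. Then $N(x,0,Z)\cap[s]=\emptyset$: the points $(x,z')$ are not in $[s]$, and all other points $(y,z')$ have $x\not\subseteq y$, hence $s\not\subseteq y$.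

(c) Let $x\in S$. For open $V\subseteq Z$ put
\[
A(x,V)=\{(w,z):w,x\text{ incompatible},\ g(\Delta(x,w))\in V\}\cup\{(w,z):w\subseteq x,\ z\in V\}.
\]
This set is open. If $w,x$ are incompatible, $\xi=\Delta(x,w)$ and $g(\xi)\in V$, then $N(w,\xi+1,Z)\subseteq A(x,V)$ by \eqref{eq:Delta}. If $w\subseteq x$ and $z\in V$, then $N(w,0,V)\subseteq A(x,V)$, because $w\not\subseteq y$ implies $\Delta(x,y)=\Delta(w,y)$. If $V$ is clopen, then $A(x,V)$ is clopen, since its complement is
\[
A(x,Z\setminus V)\cup\{(w,z):x\subsetneq w\},
\]
and the last set is the union of the open sets $[x\cup\{(\ell(x),v)\}]$ over all values $v$ if $\ell(x)<\omega_1$, and empty if $x\in Y$.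

Let $(x,z)\ne(x',z')$. If $x=x'$, use $A(x,V)$ with $V$ clopen and $z\in V\not\ni z'$; note that $A(x,V)\cap(\{x\}\times Z)=\{x\}\times V$. If $x,x'$ are incompatible and $\xi=\Delta(x,x')$, use $[x\restriction(\xi+1)]$. If $x\subsetneq x'$, use $[x'\restriction(\ell(x)+1)]$, which contains $(x',z')$ but not $(x,z)$; the case $x'\subsetneq x$ is symmetric.

(d) Let $\{V_n:n<\omega\}$ be a decreasing base at $z$. If $\ell(x)<\omega_1$, choose $\delta_n$ $(n<\omega)$ cofinal in $\ell(x)$. Then $\bigcap_nN(x,\delta_n,V_n)=\{(x,z)\}$, because no ordinal $\Delta(x,y)<\ell(x)$ satisfies $\Delta(x,y)\ge\delta_n$ for all $n$. If $x\in Y$, choose $\delta<\omega_1$ with $g(\xi)\ne z$ for all $\xi\ge\delta$, which is possible as $g$ is injective. Then $\bigcap_nN(x,\delta,V_n)=\{(x,z)\}$, because another point $(y,z')$ of the intersection would have $\Delta(x,y)\ge\delta$ and $g(\Delta(x,y))=z$.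

(e) By (a), each $z\in Z$ has an open neighborhood $V_z$ such that some $N(x,\delta_z,V_z)$ is contained in a member of $\mathcal C$. As $Z$ is compact, $Z=V_{z_1}\cup\dots\cup V_{z_n}$ for some $z_1,\dots,z_n$. Let $\delta=\max_k\delta_{z_k}<\ell(x)$. The union of the sets $N(x,\delta_{z_k},V_{z_k})$ contains $\{x\}\times Z$. If $x\not\subseteq y$ and $\Delta(x,y)\ge\delta$, then $g(\Delta(x,y))$ lies in some $V_{z_k}$, and $(y,z)\in N(x,\delta_{z_k},V_{z_k})$ for every $z\in Z$.
\end{proof}

In particular, by (c) the space $X(S)$ is functionally Hausdorff and Urysohn, and by (e) each column $\{x\}\times Z$ is compact in $X(S)$.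

\section{A counterexample under CH}\label{sec:CH}

If $S=Y=2^{\omega_1}$, then $K=X(S)$ is not compact: the sets $\{(y,z)\in K:t\subseteq y\}$ with $t\in2^\omega$ are open, since the set given by $t$ is a union of sets $[s]$ with $s$ of length $\omega+1$. So they form an infinite partition of $K$ into nonempty open sets. Something is missing where the tree $2^{<\omega_1}$ passes through a limit level: branches that leave $t\in2^\omega$ at $0,1,2,\dots$ have no place to accumulate. We add a column for every such node.

Let
\[
I=\bigcup\{2^\lambda:0<\lambda<\omega_1,\ \lambda\text{ a limit}\},\qquad S=2^{\omega_1}\cup I,\qquad X=X(S),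
\]
so that $Y=2^{\omega_1}$ and $K=2^{\omega_1}\times Z$. As a subspace of $X$, the set $K$ is still not compact, since the same partition consists of relatively open sets by Lemma~\ref{lem:XS}(b). But now the following holds.

\begin{lemma}\label{lem:Kcompact}
$K$ is compact in $X$.
\end{lemma}
\begin{proof}
The argument is that of K\"onig's lemma, with Lemma~\ref{lem:XS}(e) taking care of the limit levels. Let $\mathcal C$ be an open cover of $X$. For $s\in2^{<\omega_1}$ let $K_s=\{(y,z)\in K:s\subseteq y\}$, and call $s$ \emph{good} if finitely many members of $\mathcal C$ cover $K_s$.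
\begin{enumerate}
\item[(1)] \emph{If $y\in Y$, then $y\restriction\delta$ is good for some $\delta<\omega_1$.} Take $\delta$ from Lemma~\ref{lem:XS}(e) for $x=y$. If $y'\in Y$ extends $y\restriction\delta$, then $y'=y$ or $\Delta(y,y')\ge\delta$.
\item[(2)] \emph{If $t\in2^\lambda$ is good, where $0<\lambda<\omega_1$ is a limit, then $t\restriction\delta$ is good for some $\delta<\lambda$.} Take $\delta<\lambda$ from Lemma~\ref{lem:XS}(e) for $x=t\in I$. If $y\in Y$ extends $t\restriction\delta$ but not $t$, then $\Delta(t,y)\ge\delta$. So finitely many members of $\mathcal C$ cover $K_{t\restriction\delta}\setminus K_t$, and finitely many cover $K_t$.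
\item[(3)] \emph{If $s^\frown0$ and $s^\frown1$ are good, then $s$ is good}, since $K_s=K_{s^\frown0}\cup K_{s^\frown1}$.
\end{enumerate}
If $\emptyset$ were not good, then we could construct $y\in2^{\omega_1}$ such that no $y\restriction\alpha$ with $\alpha<\omega_1$ is good: (3) lets us pass from $\alpha$ to $\alpha+1$, and by (2) the construction survives limits. This contradicts (1). So $\emptyset$ is good, and $K=K_\emptyset$ is covered by finitely many members of $\mathcal C$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Lemma~\ref{lem:XS}, points of $X$ are $G_\delta$ and are separated by clopen sets. The space $X$ is the union of $K$ and the columns $\{t\}\times Z$ with $t\in I$. All these sets are compact in $X$, by Lemma~\ref{lem:Kcompact} and Lemma~\ref{lem:XS}(e). By CH, $|I|\le\omega_1\cdot2^{\aleph_0}=\omega_1$, so Bob wins by Lemma~\ref{lem:bob}. Finally, $|X|=2^{\omega_1}>\omega_1=2^{\aleph_0}$.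
\end{proof}

CH was used to count the columns and in the final inequality. In ZFC alone the same space is Hausdorff with points $G_\delta$ and has cardinality $2^{\omega_1}$, but there are $\mathfrak c$ added columns, so the argument needs a game with $\mathfrak c$ innings.

\section{A counterexample from a tree with many branches}\label{sec:trees}

Recall that a tree is a partially ordered set in which the set of predecessors of each element is well ordered; the order type of the set of predecessors of $t$ is the level of $t$, and the height is the least ordinal that is not the level of an element. A cofinal branch is a chain that meets every level below the height; such a chain contains all predecessors of its elements.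

Let $T$ be a tree of height $\omega_1$ with $|T|=\omega_1$ whose set $Y$ of cofinal branches satisfies $|Y|>\mathfrak c$. For $y\in Y$ let $y(\alpha)$ be its element at level $\alpha$. In this way $y$ is a function from $\omega_1$ to $T$, and with $S=Y$ we have the space $K=X(Y)=Y\times Z$ of Section~\ref{sec:spread}. For $t\in T$ let $Y_t=\{y\in Y:t\in y\}$. If $t$ is at level $\alpha$ and $Y_t\ne\emptyset$, then $Y_t\times Z=[s]$, where $s$ is the function on $\alpha+1$ listing the predecessors of $t$ and $t$ itself. So $Y_t\times Z$ is open in $K$.

When $\mathfrak c>\omega_1$, the method of Section~\ref{sec:CH}, adding the missing limit points of $K$ column by column, breaks down. There may be $\mathfrak c$ many branches through limit initial parts of $T$ that are not continued in $T$, too many for a game with $\omega_1$ innings, and infinitely many nodes may split off at the same place. But by Lemma~\ref{lem:bob} Bob can handle $\omega_1$ \emph{second countable} pieces, each possibly of size $\mathfrak c$. To use this we describe the obstruction to compactness by ultrafilters. We find $\omega_1$ functions $\psi_i:Y\to\omega$ such that an ultrafilter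 on $Y$ that makes all of them constant follows a branch, where Lemma~\ref{lem:XS}(e) applies. For any other ultrafilter there is a least $i$ such that $\psi_i$ is not made constant, and this $\psi_i$ tends to infinity along the ultrafilter. The constant values of $\psi_j$, $j<i$, form an element of the second countable space $\omega^i$, and this element can serve as the missing limit.

\subsection{Detecting ultrafilters with \texorpdfstring{$\omega_1$}{omega1} functions}

We say that an ultrafilter $u$ \emph{makes $f$ constant} if $f$ is constant on some set in $u$. For each $\xi<\omega_1$ fix an injection $e_\xi:\xi\to\omega$. For $\beta<\omega_1$ define $\varphi_\beta:\omega_1\to\omega$ by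
\[
\varphi_\beta(\xi)=\begin{cases}e_\xi(\beta)&\text{if }\beta<\xi,\\ e_{\beta+1}(\xi)&\text{if }\xi\le\beta.\end{cases}
\]

\begin{lemma}\label{lem:phi}
If an ultrafilter $u$ on $\omega_1$ makes every $\varphi_\beta$ constant, then $u$ is principal.
\end{lemma}
\begin{proof}
If $\beta+1=\{\xi:\xi\le\beta\}\in u$ for some $\beta$, then $\varphi_\beta$ is injective on a set in $u$ and constant on a set in $u$, so $u$ contains a singleton. Otherwise $\{\xi:\xi>\beta\}\in u$ for all $\beta$. Let $n_\beta$ be the constant value of $\varphi_\beta$, and choose $\beta\ne\beta'$ with $n_\beta=n_{\beta'}=n$. The set of all $\xi>\max(\beta,\beta')$ with $\varphi_\beta(\xi)=\varphi_{\beta'}(\xi)=n$ is in $u$, so it has an element $\xi$. Then $e_\xi(\beta)=n=e_\xi(\beta')$, contradicting the injectivity of $e_\xi$.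
\end{proof}

Fix an injection $c:T\to\omega_1$ and an enumeration $\omega_1\times\omega_1=\{(\alpha_i,\beta_i):i<\omega_1\}$, and let
\[
\psi_i:Y\to\omega,\qquad \psi_i(y)=\varphi_{\beta_i}\bigl(c(y(\alpha_i))\bigr).
\]

\begin{lemma}\label{lem:psi}
If an ultrafilter $u$ on $Y$ makes every $\psi_i$ constant, then there is $y\in Y$ with $Y_{y(\alpha)}\in u$ for all $\alpha<\omega_1$.
\end{lemma}
\begin{proof}
Fix $\alpha$. The image of $u$ under $y\mapsto c(y(\alpha))$, that is, the family of all $A\subseteq\omega_1$ with $\{y:c(y(\alpha))\in A\}\in u$, is an ultrafilter on $\omega_1$. It makes every $\varphi_\beta$ constant, because the pair $(\alpha,\beta)$ is $(\alpha_i,\beta_i)$ for some $i$, and $u$ makes $\psi_i$ constant. By Lemma~\ref{lem:phi} the image contains a singleton. As $c$ is injective, this means that $Y_{t_\alpha}\in u$ for some $t_\alpha$ at level $\alpha$. For any $\alpha,\alpha'$ the set $Y_{t_\alpha}\cap Y_{t_{\alpha'}}\in u$ is nonempty, so $t_\alpha$ and $t_{\alpha'}$ lie on a common branch and are comparable. Hence $y=\{t_\alpha:\alpha<\omega_1\}$ is a cofinal branch, and $y(\alpha)=t_\alpha$.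
\end{proof}

\subsection{The space}

Since $\psi_i(y)$ depends only on $y(\alpha_i)$, for every $A\subseteq\omega$ the set $\{y:\psi_i(y)\in A\}\times Z$ is a union of sets $Y_t\times Z$, hence open in $K$. Let
\[
X=K\ \sqcup\ \bigsqcup_{i<\omega_1}\{i\}\times\omega^i ,
\]
where $\omega^i$ is the set of functions from the countable ordinal $i$ to $\omega$. For $i<\omega_1$, $h\in\omega^i$, $m<\omega$ and finite $b\subseteq i$ put
\begin{align*}
Q(i,h,m,b)&=\{(y,z)\in K:\psi_i(y)\ge m,\ \psi_j(y)=h(j)\text{ for }j\in b\},\\
O(i,h,m,b)&=\{(i,k):k\in\omega^i,\ k\restriction b=h\restriction b\}\cup Q(i,h,m,b).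
\end{align*}
As a base of $X$ we take the open subsets of $K$ and all sets $O(i,h,m,b)$. This is a base. The sets $Q(i,h,m,b)$ are open in $K$, so the intersection of two basic sets has open trace on $K$. And if $(i,k)\in O(i,h,m,b)\cap O(i,h',m',b')$, then $k$ agrees with $h$ on $b$ and with $h'$ on $b'$, so that
\[
(i,k)\in O(i,k,\max(m,m'),b\cup b')\subseteq O(i,h,m,b)\cap O(i,h',m',b').
\]
The case where the two sets coincide shows that every basic set containing $(i,k)$ contains some $O(i,k,m,b)$. The set $K$ is an open subspace of $X$ with its original topology. Each $\{i\}\times\omega^i$ is second countable, since the traces on it of basic sets are empty or determined by a finite $b\subseteq i$ and a function from $b$ to $\omega$.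

\begin{lemma}\label{lem:XT}
$X$ is a Hausdorff space with points $G_\delta$.
\end{lemma}
\begin{proof}
Two points of $K$ are separated by open subsets of $K$, by Lemma~\ref{lem:XS}(c). The other pairs are separated as follows.
\begin{itemize}
\item $(y,z)\in K$ and $(i,h)$: by $\{y':\psi_i(y')=\psi_i(y)\}\times Z$ and $O(i,h,\psi_i(y)+1,\emptyset)$.
\item $(i,h)\ne(i,h')$: choose $j<i$ with $h(j)\ne h'(j)$. The sets $O(i,h,0,\{j\})$ and $O(i,h',0,\{j\})$ are disjoint, because on their traces on $K$ the value of $\psi_j$ is $h(j)$ and $h'(j)$, respectively, and outside $K$ their points $(i,k)$ have $k(j)=h(j)$ and $k(j)=h'(j)$, respectively.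
\item $(j,k)$ and $(i,h)$ with $j<i$: the sets $O(j,k,h(j)+1,\emptyset)$ and $O(i,h,0,\{j\})$ could meet only in $K$, but there $\psi_j\ge h(j)+1$ on the first and $\psi_j=h(j)$ on the second.
\end{itemize}
Points of the open set $K$ are $G_\delta$ by Lemma~\ref{lem:XS}(d). For $(i,h)$ choose finite sets $b_0\subseteq b_1\subseteq\cdots$ with union $i$, which is possible since $i$ is countable. Then $\bigcap_nO(i,h,n,b_n)=\{(i,h)\}$: no $(y,z)\in K$ has $\psi_i(y)\ge n$ for all $n$, and $k\restriction b_n=h\restriction b_n$ for all $n$ implies $k=h$.
\end{proof}

\begin{lemma}\label{lem:Kcompact2}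
$K$ is compact in $X$.
\end{lemma}
\begin{proof}
Suppose that $\mathcal C$ is an open cover of $X$ without a finite subfamily covering $K$. Then there is an ultrafilter $w$ on $K$ with $K\setminus U\in w$ for all $U\in\mathcal C$. Let $u=\{A\subseteq Y:A\times Z\in w\}$ be its projection to $Y$.

\emph{Case 1: $u$ makes every $\psi_i$ constant.} Let $y$ be as in Lemma~\ref{lem:psi}. By Lemma~\ref{lem:XS}(e), applied to $x=y$ and the traces on $K$ of the members of $\mathcal C$, finitely many members of $\mathcal C$ cover $\{y\}\times Z$ and, for some $\delta<\omega_1$, all $(y',z')\in K$ with $y'\ne y$ and $\Delta(y,y')\ge\delta$. If $y'\in Y_{y(\delta)}$, then $y'$ and $y$ agree up to and including $\delta$, so $y'=y$ or $\Delta(y,y')>\delta$. Hence these finitely many members cover the set $Y_{y(\delta)}\times Z\in w$, a contradiction.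

\emph{Case 2: otherwise.} Let $i$ be the least index such that $u$ does not make $\psi_i$ constant. Then $\{y:\psi_i(y)=k\}\notin u$ for every $k$, and therefore $\{y:\psi_i(y)\ge m\}\in u$ for every $m$. For $j<i$ let $h(j)$ be the value that $\psi_j$ takes on a set in $u$. Some $U\in\mathcal C$ contains the point $(i,h)$, hence some set $Q(i,h,m,b)$. But $Q(i,h,m,b)\in w$, because it is the product with $Z$ of an intersection of finitely many sets in $u$. This contradicts $K\setminus U\in w$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The space $X$ is Hausdorff with points $G_\delta$ by Lemma~\ref{lem:XT}. It is the union of $K$, which is compact in $X$ by Lemma~\ref{lem:Kcompact2}, and the $\omega_1$ second countable subspaces $\{i\}\times\omega^i$. So Bob wins by Lemma~\ref{lem:bob}. Since $|X|\ge|Y|>\mathfrak c$, the statement $(\ast)$ fails.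
\end{proof}

The hypothesis $|T|=\omega_1$ was used for the injection $c$, which reduces the levels of $T$ to the set $\omega_1$ treated in Lemma~\ref{lem:phi}.

\section{Continuum below \texorpdfstring{$\aleph_{\omega_1}$}{aleph omega1}}

\begin{proof}[Proof of Corollary~\ref{cor:D}]
If $2^{\omega_1}=2^\omega$, then $(\ast)$ holds by Theorem~\ref{thm:A}(iii). Now assume $\mathfrak c<2^{\omega_1}$ and $\mathfrak c<\aleph_{\omega_1}$. By Theorem~\ref{thm:C} it suffices to find a tree of height and cardinality $\omega_1$ with more than $\mathfrak c$ cofinal branches. The full tree $2^{<\omega_1}$ has $2^{\omega_1}$ cofinal branches but may be too large, so we thin it out. For $P\subseteq2^{<\omega_1}$ let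
\[
\mathcal B(P)=\{y\in2^{\omega_1}:\{\alpha<\omega_1:y\restriction\alpha\in P\}\text{ is uncountable}\},
\]
and let $\mu$ be the least cardinality of a set $P$ with $|\mathcal B(P)|>\mathfrak c$. Since $|2^{<\omega_1}|=\mathfrak c$ and $\mathcal B(2^{<\omega_1})=2^{\omega_1}$, we have $\mu\le\mathfrak c<\aleph_{\omega_1}$. If $P$ is countable, then $\mathcal B(P)=\emptyset$. So $\mu\ge\omega_1$.

\emph{We claim that $\mu=\omega_1$.} Suppose $\mu>\omega_1$. Then $\mu=\aleph_\gamma$ with $1<\gamma<\omega_1$, so either $\mu$ is regular and greater than $\omega_1$, or $\gamma$ is a countable limit ordinal and $\mathrm{cf}(\mu)=\omega$. This is where $\mathfrak c<\aleph_{\omega_1}$ is used: it guarantees $\mathrm{cf}(\mu)\ne\omega_1$. Take $P$ with $|P|=\mu$ and $|\mathcal B(P)|>\mathfrak c$, and write $P=\bigcup_{\xi<\mathrm{cf}(\mu)}P_\xi$ as an increasing union of sets with $|P_\xi|<\mu$. Let $y\in\mathcal B(P)$. If $\mathrm{cf}(\mu)=\omega$, then one of the countably many $P_\xi$ contains uncountably many of the restrictions $y\restriction\alpha$. If $\mathrm{cf}(\mu)>\omega_1$, then all restrictions $y\restriction\alpha\in P$, of which there are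 $\omega_1$, lie in one $P_\xi$. In both cases $y\in\mathcal B(P_\xi)$ for some $\xi$. So $\mathcal B(P)=\bigcup_{\xi<\mathrm{cf}(\mu)}\mathcal B(P_\xi)$ is a union of at most $\mathfrak c$ sets, each of size at most $\mathfrak c$ by the minimality of $\mu$. This contradicts $|\mathcal B(P)|>\mathfrak c$.

So there is $P$ with $|P|=\omega_1$ and $|\mathcal B(P)|>\mathfrak c$. Ordered by inclusion, $P$ is a tree: the predecessors of $t\in P$ are among the restrictions of $t$, so they are well ordered and countable in number. In particular the height of $P$ is at most $\omega_1$. If $y\in\mathcal B(P)$, then $\{y\restriction\alpha:\alpha<\omega_1\}\cap P$ is an uncountable chain that contains all predecessors in $P$ of its elements. Hence it meets every level below $\omega_1$. So $P$ has height $\omega_1$, the chain is a cofinal branch of $P$, and its union is $y$. Distinct $y$ thus yield distinct branches, and $P$ has more than $\mathfrak c$ of them.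
\end{proof}

\begin{thebibliography}{1}
\bibitem{AB} Leandro F. Aurichi and Angelo Bella, \emph{A definitive improvement of a game-theoretic bound and the long tightness game}, arXiv:1711.03217 (2017).
\end{thebibliography}

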